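# Real-rooted $h$-polynomials of antiprism triangulations

## One triangle, and then two

Start with a segment with end points $1$ and $2$. Put a smaller segment inside it, with end points named $1'$ and $2'$, and join each new point to the *opposite* old end point: $1'$ to $2$ and $2'$ to $1$. The result is the path $1 - 2' - 1' - 2$, with four vertices and three edges.

Now take a triangle with vertices $1,2,3$. First subdivide each side as above, so that each side becomes three edges. Then put a triangle $1'2'3'$ in the interior. Join each nonempty face of the new triangle to the (already subdivided) complementary face of the old one: the vertex $1'$ is joined to the subdivided side $23$, the edge $1'2'$ is joined to the vertex $3$, and the triangle $1'2'3'$ is joined to the empty face. Count the triangles: each of $1',2',3'$ is joined to three edges, which gives $9$; the three inner edges give $3$; the inner triangle gives $1$. The total is $13$. There are $3+3\cdot 2+3=12$ vertices. The $13$ triangles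 have $39$ sides in all; the $9$ boundary edges are used once and every interior edge twice, so there are $(39-9)/2=15$ interior edges and $24$ edges altogether.

For a complex of dimension $d-1$ with $f_{i-1}$ faces of dimension $i-1$ and $f_{-1}=1$, the $h$-polynomial is $\sum_{i=0}^d f_{i-1}x^i(1-x)^{d-i}$. Here $d=3$, and we obtain
$$(1-x)^3+12x(1-x)^2+24x^2(1-x)+13x^3=1+9x+3x^2 .$$
Its discriminant is $81-12=69>0$, so both roots are real.

Take instead two disjoint triangles and subdivide both. The face numbers double, except that there is still only one empty face: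
$$(1-x)^3+24x(1-x)^2+48x^2(1-x)+26x^3=1+21x+3x^2+x^3 .$$
The derivative $3x^2+6x+21$ has negative discriminant, so it is positive on $\mathbb R$. The cubic therefore has exactly one real root, and a multiple real root would be a zero of the derivative, so that root is simple. The other two roots are not real.

What distinguishes the two complexes before subdivision? A triangle has $h$-polynomial $1$. Two disjoint triangles have $f_{-1}=1$, $f_0=f_1=6$, $f_2=2$, hence $h$-polynomial $2-(1-x)^3=1+3x-3x^2+x^3$, which has a negative coefficient. So we ask: if all coefficients of the $h$-polynomial of a complex are nonnegative, is the $h$-polynomial of its subdivision real-rooted?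

## Definitions, and the cases of dimension 0 and 1

**Definition ($h$-vector).** Let $\Delta$ be a finite abstract simplicial complex of dimension $d-1$ on a vertex set $V$, let $f_{i-1}(\Delta)$ be the number of its $(i-1)$-dimensional faces, and $f_{-1}(\Delta)=1$. The $h$-polynomial of $\Delta$ is
$$h(\Delta,x)=\sum_{i=0}^{d} f_{i-1}(\Delta)\,x^i(1-x)^{d-i}=\sum_{i=0}^d h_i(\Delta)x^i ,$$
and $(h_0(\Delta),\dots,h_d(\Delta))$ is the $h$-vector. Always $h_0(\Delta)=1$. We write $h(\Delta)\ge 0$ if all $h_i(\Delta)\ge0$.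

**Definition (antiprism triangulation).** The vertices of $\mathrm{sd}_{\mathcal A}(\Delta)$ are the pointed faces $(v,F)$ with $v\in F\in\Delta$. A set $\{(v_1,F_1),\dots,(v_k,F_k)\}$ is a face if and only if

1. the $v_i$ are pairwise distinct;
2. the $F_i$ form a chain under inclusion;
3. whenever $v_i\in F_j$, we have $F_i\subseteq F_j$.

For the segment, the vertex $i'$ of the picture is $(i,\{1,2\})$ and the old vertex $i$ is $(i,\{i\})$. Condition 3 forbids the pair $(1,\{1\}),(1,\{1,2\})$ (and so does condition 1) and allows $(1,\{1\}),(2,\{1,2\})$, so we recover the path $1-2'-1'-2$. In general the pairs $(v,F)$ with $F$ fixed span the simplex inserted in the interior of $F$. The complex $\mathrm{sd}_{\mathcal A}(\Delta)$ is also called the chromatic subdivision of $\Delta$.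

A polynomial with real coefficients is real-rooted if all its complex roots are real; constants count as real-rooted. Brenti and Welker proved that for the barycentric subdivision, $h(\mathrm{sd}(\Delta),x)$ is real-rooted whenever $h(\Delta)\ge0$. The question for $\mathrm{sd}_{\mathcal A}$ is stated as a conjecture in Athanasiadis, Brunink and Juhnke-Kubitzke, "Combinatorics of antiprism triangulations", arXiv:2006.10789 (2020): $h(\mathrm{sd}_{\mathcal A}(\Delta),x)$ is real-rooted for every simplicial complex $\Delta$ with nonnegative $h$-vector. We shall prove it.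

For $d=1$ the complex $\Delta$ consists of $n$ points, nothing changes under subdivision, and $h=1+(n-1)x$.

For $d=2$ let $\Delta$ be a graph with $n$ vertices and $m\geq 1$ edges. Then $h_1=n-2$ and $h_2=1-n+m$, so $m=h_0+h_1+h_2$. The subdivision has $n+2m$ vertices and $3m$ edges, so its $h$-polynomial is $1+(n+2m-2)x+(1-n+m)x^2$. In terms of the $h$-vector of $\Delta$ this is
$$h_0\,(1+2x)+h_1\,(3x)+h_2\,(2x+x^2).$$
If all $h_i\ge0$, the discriminant $(2h_0+3h_1+2h_2)^2-4h_0h_2$ is clearly nonnegative.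

The case $d=2$ shows the shape of the problem. The new $h$-polynomial is a combination, with coefficients $h_k(\Delta)$, of fixed polynomials. Each of $1+2x,\ 3x,\ 2x+x^2$ is real-rooted, but sums of real-rooted polynomials need not be real-rooted: $1$ and $x^2$ are, and $1+x^2$ is not. We need to know how the roots of the fixed polynomials lie relative to each other. Here they are $\{-\tfrac12\}$, $\{0\}$, $\{0,-2\}$: they interlace.

## Interlacing as a sign condition on the upper half-plane

Let $\mathcal R$ be the set of nonzero real-rooted polynomials with nonnegative coefficients, positive constants included. Their roots are $\le0$ and their leading coefficients are positive.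

**Definition (interlacing).** For $f\in\mathcal R$ and $y\in\mathbb R$ let $N_f(y)$ be the number of roots of $f$ that are $>y$, with multiplicity. For $f,g\in\mathcal R$ write
$$f\ll g\iff 0\le N_g(y)-N_f(y)\le 1\quad\text{for all }y\in\mathbb R .$$
By convention $0\ll f$ and $f\ll0$ also hold.

If $f_1\ge f_2\ge\cdots$ and $g_1\ge g_2\ge\cdots$ are the roots, then $N_f\le N_g$ says that $f$ has no more roots than $g$ and $f_k\le g_k$, and $N_g\le N_f+1$ says that $g$ has at most one root more than $f$ and $g_{k+1}\le f_k$. Together: $g_1\ge f_1\ge g_2\ge f_2\ge\cdots$. For instance $1+2x\ll 2x+x^2$, because $0\ge-\frac12\ge-2$. But $1\not\ll x^2$, since $N_{x^2}(-1)-N_1(-1)=2$.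

We can now state the result.

**Theorem 1.** There are polynomials $p_{d,k}(x)$, $0\le k\le d$, with nonnegative coefficients, such that $h(\mathrm{sd}_{\mathcal A}(\Delta),x)=\sum_{k=0}^d h_k(\Delta)\,p_{d,k}(x)$ for every $(d-1)$-dimensional simplicial complex $\Delta$. Moreover $p_{d,i}\ll p_{d,j}$ for all $0\le i\le j\le d$. Consequently, if $h_k(\Delta)\ge0$ for all $k$, then $h(\mathrm{sd}_{\mathcal A}(\Delta),x)$ is real-rooted.

Counting roots is awkward when polynomials are added. The remedy is to replace $\ll$ by an inequality that is bilinear in the two polynomials. Let $\mathbb H=\{x\in\mathbb C:\operatorname{Im}x>0\}$, with $\arg$ taking values in $(0,\pi)$ on $\mathbb H$. For real polynomials $f,g$ and $x\in\mathbb H$ put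
$$\omega(f,g)(x)=\operatorname{Im}\big(g(x)\overline{f(x)}\big).$$
This is $\mathbb R$-bilinear and antisymmetric, so $\omega(f,f)=0$. We write $\omega(f,g)\ge0$ if the inequality holds at every point of $\mathbb H$. For example $\omega(1,x)=\operatorname{Im}x>0$, while $\omega(1,x^2)=\operatorname{Im}(x^2)$ takes both signs on $\mathbb H$; this agrees with $1\ll x$ and $1\not\ll x^2$.

**Lemma 1.** For $f,g\in\mathcal R$: $f\ll g\iff\omega(f,g)\ge0$.

**Proof.** For $f\in\mathcal R$ with roots $r_1,\dots,r_m$ put $A_f(x)=\sum_i\arg(x-r_i)$ on $\mathbb H$. Since the leading coefficient is positive, $A_f$ is a continuous argument of $f$. Since $r_i\le0$, each $1-r_i$ is positive, so $A_f(x)\to0$ as $x\to1$ in $\mathbb H$.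

Write $x=s+i\tau$ with $\tau>0$. For real $y$, $\arg(x-y)$ is the arccotangent of $(s-y)/\tau$, so its derivative in $y$ is $\tau/(\tau^2+(s-y)^2)=\operatorname{Im}x/|x-y|^2$, and it tends to $0$ as $y\to-\infty$. Hence $\arg(x-r)=\int_{-\infty}^r\frac{\operatorname{Im}x}{|x-y|^2}\,dy$. Summing over the roots, and using $N_f(y)=0$ for $y\ge0$,
$$A_f(x)=\int_{-\infty}^0N_f(y)\,\frac{\operatorname{Im}x}{|x-y|^2}\,dy .$$

Let $f\ll g$. Then $0\le A_g-A_f\le\int_{-\infty}^0\frac{\operatorname{Im}x}{|x-y|^2}dy=\arg x<\pi$, so $\omega(f,g)=|f||g|\sin(A_g-A_f)\ge0$.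

Conversely let $\omega(f,g)\ge0$. Since $f,g$ have no zeros in $\mathbb H$, $\sin(A_g-A_f)\ge0$ on $\mathbb H$. So the continuous function $A_g-A_f$ on the connected set $\mathbb H$ takes values in a single interval $[2\pi k,2\pi k+\pi]$ with $k\in\mathbb Z$. It tends to $0$ as $x\to1$, so $k=0$. Let $y$ be real and not a root of $fg$, and let $x=y+i\varepsilon$, $\varepsilon\to0^+$. Then $\arg(x-r)\to\pi$ if $r>y$ and $\to0$ if $r<y$, so $A_f\to\pi N_f(y)$ and $A_g\to\pi N_g(y)$. Thus $0\le N_g(y)-N_f(y)\le1$. Both $N_f$ and $N_g$ are right-continuous, so this holds at the finitely many remaining $y$ as well. $\square$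

In practice we want real-rootedness as an output and not as an assumption. The next lemma provides this.

**Lemma 2.** Let $f\in\mathcal R$ and let $g\ne0$ have nonnegative coefficients. If $\omega(f,g)\ge0$, then $g\in\mathcal R$ and $f\ll g$. If $\omega(g,f)\ge0$, then $g\in\mathcal R$ and $g\ll f$.

**Proof.** The function $g/f$ is holomorphic on $\mathbb H$, and $\operatorname{Im}(g/f)=\omega(f,g)/|f|^2$ is everywhere $\ge0$ in the first case and everywhere $\le0$ in the second. If $g/f$ is not constant, its image is open by the open mapping theorem and lies in a closed half-plane bounded by $\mathbb R$, so it avoids $\mathbb R$. If $g/f$ is constant, the constant is nonzero (and real, since $f,g$ are real polynomials). In both cases $g$ has no zero in $\mathbb H$. Its coefficients are real, so it has no zero in the lower half-plane either; thus $g\in\mathcal R$. Apply Lemma 1. $\square$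

**Lemma 3.** Let $f,g,q,z$ and all $f_i,g_j$ be in $\mathcal R$.

(a) $f\ll f$ and $f\ll xf$.

(b) If $f\ll g$, then $g\ll xf$.

(c) If $f\ll g_i$ for all $i$, then $\sum g_i\in\mathcal R$ and $f\ll\sum g_i$. If $g_i\ll f$ for all $i$, then $\sum g_i\in\mathcal R$ and $\sum g_i\ll f$. If $f_i\ll g_j$ for all $i,j$, then $\sum f_i,\sum g_j\in\mathcal R$ and $\sum f_i\ll\sum g_j$.

(d) If $f_0\ll f_1\ll\cdots\ll f_m$ and $f_0\ll f_m$, then $f_i\ll f_j$ for all $i\le j$.

(e) If $f\ll z\ll g$, $f\ll q$ and $g\ll q$, then $z\ll q$.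

**Proof.** (a) The first claim is clear, and $N_{xf}-N_f$ is $1$ for $y<0$ and $0$ for $y\ge0$. (b) $N_{xf}-N_g=1_{y<0}-(N_g-N_f)$. For $y<0$ this is $0$ or $1$; for $y\ge0$ all the counts vanish. (c) A sum of nonzero polynomials with nonnegative coefficients is nonzero with nonnegative coefficients. In the first case $\omega(f,\sum g_i)=\sum\omega(f,g_i)\ge0$ by Lemma 1, and Lemma 2 applies; the second case is the same. In the third, the first case gives $\sum g_j\in\mathcal R$, then $\omega(\sum f_i,\sum g_j)\ge0$, and Lemma 2 applies with $\sum g_j$ as the known element. (d) $N_{f_i}$ is nondecreasing in $i$ and $N_{f_m}-N_{f_0}\le1$. (e) $N_z\le N_g\le N_q\le N_f+1\le N_z+1$. $\square$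

Note what (d) asks for: $\ll$ is not transitive ($1\ll x\ll x^2$ but $1\not\ll x^2$), yet along a chain everything is settled by the consecutive pairs together with the single pair of end points. Part (b) will be used constantly in the form "if $f\ll g$, then $\omega(g,xf)\ge0$".

## Counting faces with three letters

We now find the polynomials $p_{d,k}$. The first task is to describe faces of $\mathrm{sd}_{\mathcal A}(\Delta)$ by chains in $\Delta$.

**Lemma 4.** Faces of $\mathrm{sd}_{\mathcal A}(\Delta)$ correspond to chains $\varnothing=G_0\subsetneq G_1\subsetneq\cdots\subsetneq G_m$ in $\Delta$ together with nonempty sets $E_r\subseteq G_r\setminus G_{r-1}$, $1\le r\le m$; the face has $\sum|E_r|$ vertices.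

**Proof.** Given a face $\{(v_i,F_i)\}$, let $G_1\subsetneq\cdots\subsetneq G_m$ be the distinct sets among the $F_i$ and $E_r=\{v_i:F_i=G_r\}$. Then $\varnothing\ne E_r\subseteq G_r$. If some $v\in E_r$ lay in $G_{r-1}$ with $r\ge2$, condition 3 would give $G_r\subseteq G_{r-1}$, which is false. Conversely, given such data, take all $(v,G_r)$ with $v\in E_r$. The $E_r$ are pairwise disjoint, so condition 1 holds; condition 2 is clear; and if $v\in E_r$ lies in $G_s$, then $s\ge r$ because $v\notin G_{r-1}$, so condition 3 holds. $\square$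

Hence the number of faces with $j$ vertices and $G_m=F$ depends only on $n=|F|$ and $j$. Call it $c(n,j)$; it is $0$ for $j>n$, and $c(0,0)=1$ accounts for the empty face. The blocks $B_r=G_r\setminus G_{r-1}$ form an ordered set partition of $F$, and each $E_r$ is an arbitrary nonempty subset of $B_r$. So
$$c_n(y):=\sum_jc(n,j)y^j=\sum_{(B_1,\dots,B_m)}\ \prod_{r}\big((1+y)^{|B_r|}-1\big).$$
By hand, $c_1=y$, $c_2=(2y+y^2)+2y^2=2y+3y^2$, and $c_3=(3y+3y^2+y^3)+6\,y(2y+y^2)+6y^3=3y+15y^2+13y^3$: the $15$ interior edges and $13$ triangles of the first section. Since $\sum_{n\ge1}\big((1+y)^n-1\big)\frac{t^n}{n!}=e^{(1+y)t}-e^t$, the rule for exponential generating functions of ordered set partitions gives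
$$\sum_nc_n(y)\frac{t^n}{n!}=\frac1{1-e^{(1+y)t}+e^t}.$$

Put $g_n(x)=\sum_jc(n,j)x^j(1-x)^{n-j}=(1-x)^nc_n\big(\tfrac{x}{1-x}\big)$. Substituting $y=\frac x{1-x}$, so that $1+y=\frac1{1-x}$, and $t=(1-x)u$, we get
$$G_x(u):=\sum_n g_n(x)\frac{u^n}{n!}=\frac1{1-e^u+e^{(1-x)u}} .\tag{1}$$
For example $g_1=x$ and $g_2=2x(1-x)+3x^2=2x+x^2$.

Since $c(d,d)>0$ and $c(n,j)=0$ for $j>n$, $\mathrm{sd}_{\mathcal A}(\Delta)$ has dimension $d-1$. It has $\sum_if_{i-1}(\Delta)c(i,j)$ faces with $j$ vertices, so
$$h(\mathrm{sd}_{\mathcal A}(\Delta),x)=\sum_{i=0}^df_{i-1}(\Delta)\,(1-x)^{d-i}g_i(x).\tag{2}$$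

Next we pass from $f$ to $h$. Substituting $x=y/(1+y)$ in the definition of $h(\Delta,x)$ and multiplying by $(1+y)^d$ gives $\sum_if_{i-1}y^i=\sum_kh_ky^k(1+y)^{d-k}$, and in homogeneous form
$$\sum_if_{i-1}\,y^iz^{d-i}=\sum_kh_k\,y^k(y+z)^{d-k}.\tag{3}$$
We would like to put $z=1-x$ and replace $y^i$ by $g_i$. This is a linear operation. Let $D$ be a new variable and let $\langle\cdot\rangle:\mathbb R[x][D]\to\mathbb R[x]$ be the $\mathbb R[x]$-linear map with $\langle D^n\rangle=g_n$. It is not multiplicative: $\langle D\rangle^2=x^2$ but $\langle D^2\rangle=2x+x^2$. Introduce the three elements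
$$b=D,\qquad a=D+1-x,\qquad c=D+1,$$
so that
$$c-b=1,\qquad c-a=x,\qquad a-b=1-x .\tag{4}$$
Applying $\langle\cdot\rangle$ to (3) with $y=D$, $z=1-x$ and comparing with (2),
$$h(\mathrm{sd}_{\mathcal A}(\Delta),x)=\sum_{k=0}^dh_k(\Delta)\,p_{d,k}(x),\qquad p_{d,k}=\langle a^{d-k}b^k\rangle .\tag{5}$$

Two identities about $\langle\cdot\rangle$ carry all the information in (1). Extend $\langle\cdot\rangle$ coefficientwise to power series, so $\langle e^{Du}\rangle=G_x(u)$. Then $\langle e^{cu}\rangle=e^uG_x(u)$ and $\langle e^{au}\rangle=e^{(1-x)u}G_x(u)$, and (1) says $\langle e^{bu}\rangle-\langle e^{cu}\rangle+\langle e^{au}\rangle=1$. Comparing coefficients,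
$$\langle c^n\rangle=\langle a^n\rangle+\langle b^n\rangle\quad(n\ge1),\qquad\langle1\rangle=1 .\tag{6}$$

The second identity is a symmetry: for $i+j+k=n$,
$$x^n\,\langle c^ia^jb^k\rangle(1/x)=\langle c^ib^ja^k\rangle(x).\tag{7}$$
To prove it, note that $\langle e^{rc+sa+tb}\rangle=e^{r+(1-x)s}G_x(u)$ with $u=r+s+t$, and that the coefficient of $\frac{r^is^jt^k}{i!\,j!\,k!}$ is $\langle c^ia^jb^k\rangle$. Replacing $x$ by $1/x$ and $(r,s,t)$ by $(xr,xs,xt)$ turns this coefficient into the left side of (7). The series itself becomes $e^{xr+(x-1)s}G_{1/x}(xu)$. Multiplying numerator and denominator by $e^{(1-x)u}$,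
$$G_{1/x}(xu)=\frac1{1-e^{xu}+e^{(x-1)u}}=\frac{e^{(1-x)u}}{e^{(1-x)u}-e^{u}+1}=e^{(1-x)u}G_x(u).$$
The exponent in front is now $xr+(x-1)s+(1-x)(r+s+t)=r+(1-x)t$. So the series is $e^{r+(1-x)t}G_x(u)=\langle e^{rc+sb+ta}\rangle$, whose coefficient is the right side of (7).

In degree $1$: $\langle a\rangle=x+1-x=1$, $\langle c\rangle=1+x$, $\langle b\rangle=x$. In degree $2$, using $a^2=ab+(1-x)a$ and similar moves:

| monomial | $a^2$ | $ac$ | $c^2$ | $ab$ | $bc$ | $b^2$ |
|---|---|---|---|---|---|---|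
| value of $\langle\cdot\rangle$ | $1+2x$ | $1+3x$ | $1+4x+x^2$ | $3x$ | $3x+x^2$ | $2x+x^2$ |

Here $\langle b^2\rangle=g_2$, then $\langle bc\rangle=\langle b^2\rangle+\langle b\rangle$, $\langle ab\rangle=\langle bc\rangle-x\langle b\rangle$, $\langle c^2\rangle=\langle bc\rangle+\langle c\rangle$, $\langle ac\rangle=\langle c^2\rangle-x\langle c\rangle$, $\langle a^2\rangle=\langle ac\rangle-x\langle a\rangle$. The entries for $a^2,ab,b^2$ are the three polynomials we met for graphs.

## Where a recursion in the $p_{n,j}$ alone breaks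

We want $p_{n,i}\ll p_{n,j}$ for $i\le j$, so we look for a recursion in $n$ that preserves this. From $a-b=1-x$ we get at once
$$p_{n+1,j}-p_{n+1,j+1}=\langle a^{n-j}b^j(a-b)\rangle=(1-x)\,p_{n,j}\qquad(0\le j\le n),\tag{8}$$
so $p_{n+1,j}=p_{n+1,n+1}+(1-x)\sum_{i\ge j}p_{n,i}$. Everything depends on the last polynomial $p_{n+1,n+1}$. Suppose it were $x\sum_{i}p_{n,i}$. Then we would have $p_{n+1,j}=x\sum_{i<j}p_{n,i}+\sum_{i\ge j}p_{n,i}$, and we would be done by the following check.

Let $p_0,\dots,p_n\in\mathcal R$ with $p_i\ll p_j$ for $i\le j$, and $q_j=x\sum_{i<j}p_i+\sum_{i\ge j}p_i$. For $j\le k$ put $A=\sum_{i<j}p_i$, $B=\sum_{j\le i<k}p_i$, $C=\sum_{i\ge k}p_i$, so $q_j=xA+B+C$, $q_k=xA+xB+C$, with $A\ll B\ll C$ and $A\ll C$. In the expansion of $\omega(q_j,q_k)$ the terms $\omega(xA,C)$ and $\omega(C,xA)$ cancel, $\omega(xA,xA)$ and $\omega(C,C)$ vanish, and what remains is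
$$\omega(xA,xB)+\omega(B,xA)+\omega(B,xB)+\omega(B,C)+\omega(C,xB)\ \ge\ 0,$$
since $\omega(xA,xB)=|x|^2\omega(A,B)$ and the other terms are covered by Lemma 3(a),(b). As $q_0=\sum p_i\in\mathcal R$, the case $j=0$ and Lemma 2 give $q_k\in\mathcal R$, and then $q_j\ll q_k$.

But the supposition is false already for $n=1$: $p_{2,2}=2x+x^2$, whereas $x(p_{1,0}+p_{1,1})=x(1+x)$. What we do know about $p_{n+1,n+1}$ is (6): it equals $\langle c^{n+1}-a^{n+1}\rangle$. If we insist on the $p$'s and expand $c=a+x$, we obtain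
$$p_{n+1,n+1}=\sum_{s\ge1}\binom{n+1}{s}x^s\,p_{n+1-s,0},\qquad\text{for instance}\quad p_{3,3}=3x\,p_{2,0}+3x^2p_{1,0}+x^3 .$$
Now powers $x^2,x^3$ occur, and adding term by term is hopeless: $x\,p_{2,0}=x+2x^2$ (roots $0,-\frac12$) and $x^3$ have no common interlacer in $\mathcal R$ on either side. Indeed $f\ll x^3$ forces $N_f(y)\ge2$ for $y<0$, while $f\ll xp_{2,0}$ forces $N_f(y)\le1$ for $-\frac12\le y<0$. Similarly $x^3\ll q$ forces $N_q(y)\ge3$ for $y<0$, while $xp_{2,0}\ll q$ forces $N_q(y)\le2$ for $-\frac12\le y<0$.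

The way out is not to expand. Keep $c$ as a third letter and factor:
$$c^{n+1}-a^{n+1}=(c-a)\sum_{e+l=n}c^ea^l=x\sum_{e+l=n}c^ea^l .$$
Only one factor $x$ appears, and the other factor is a sum of monomials of degree $n$, the same degree as the $p_{n,i}$. The price is that mixed monomials in $a,b,c$ have to be included in the induction.

## A recursion that closes: three families

For $0\le j\le n$ let
$$p_{n,j}=\langle a^{n-j}b^j\rangle,\qquad w_{n,j}=\langle c^{n-j}b^j\rangle,\qquad t_{n,j}=\sum_{e+l=n-j-1}\langle c^ea^lb^j\rangle\quad(t_{n,n}=0),\qquad v_{n,j}=p_{n,j}+t_{n,j}.$$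
Since $c-a=x$,
$$x\,t_{n,j}=\langle(c^{n-j}-a^{n-j})b^j\rangle=w_{n,j}-p_{n,j}.\tag{9}$$
The aim now is to express level $n+1$ through level $n$ with coefficients $1$ and $x$ only. For $0\le j\le n$, by (9) at level $n+1$ and then (4),
$$x(t_{n+1,j}-t_{n+1,j+1})=\langle c^{n-j}b^j(c-b)-a^{n-j}b^j(a-b)\rangle=w_{n,j}-(1-x)p_{n,j}=x\,t_{n,j}+x\,p_{n,j}=x\,v_{n,j}.$$
By (8) and (9), also
$$p_{n+1,j}-p_{n+1,j+1}=(1-x)p_{n,j}=w_{n,j}-x\,t_{n,j}-x\,p_{n,j}=w_{n,j}-x\,v_{n,j}.$$
Finally (6) and (9) give $p_{n+1,n+1}=\langle b^{n+1}\rangle=\langle c^{n+1}-a^{n+1}\rangle=x\,t_{n+1,0}$. Summing the first relation down from $t_{n+1,n+1}=0$, then the second down from $p_{n+1,n+1}=xt_{n+1,0}=x\sum_iv_{n,i}$, we get for $0\le j\le n+1$ (all sums over indices $0\le i\le n$)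
$$t_{n+1,j}=\sum_{i\ge j}v_{n,i},\tag{10}$$
$$p_{n+1,j}=x\sum_{i<j}v_{n,i}+\sum_{i\ge j}w_{n,i},\tag{11}$$
$$v_{n+1,j}=p_{n+1,j}+\sum_{i\ge j}v_{n,i},\tag{12}$$
$$w_{n+1,j}=p_{n+1,j}+x\,t_{n+1,j}=x\sum_{i}v_{n,i}+\sum_{i\ge j}w_{n,i}.\tag{13}$$
Since $p_{0,0}=v_{0,0}=w_{0,0}=1$, induction shows that all $p_{n,j},v_{n,j},w_{n,j}$ are nonzero with nonnegative coefficients. Expanding $c=a+x$ gives $\langle c^ia^jb^k\rangle=\sum_s\binom isx^s\langle a^{i+j-s}b^k\rangle$, so every $\langle c^ia^jb^k\rangle$ is nonzero with nonnegative coefficients.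

Let us run it. Level 1: $p=(1,x)$, $w=(1+x,x)$, $v=(2,x)$. Level 2: $p=(1+2x,\,3x,\,2x+x^2)$, $w=(1+4x+x^2,\,3x+x^2,\,2x+x^2)$, $v=(3+3x,\,4x,\,2x+x^2)$. Then (11) gives
$$p_{3,0}=1+9x+3x^2,\quad p_{3,1}=8x+5x^2,\quad p_{3,2}=5x+8x^2,\quad p_{3,3}=3x+9x^2+x^3 .$$
The first is the $h$-polynomial of the triangulated triangle. For two disjoint triangles, $p_{3,0}+3p_{3,1}-3p_{3,2}+p_{3,3}=1+21x+3x^2+x^3$, as it should be. And (7) is visible: reversing the coefficients exchanges $p_{3,k}$ and $p_{3,3-k}$.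

## The order on monomials, and the induction

Which interlacing relations among the $\langle c^ia^jb^k\rangle$ may we expect? In degree $1$, $1\ll1+x\ll x$, that is $\langle a\rangle\ll\langle c\rangle\ll\langle b\rangle$. So going up should mean losing $a$'s and gaining $b$'s.

**Definition (order on monomials).** For monomials $X,Y$ in $a,b,c$ of the same degree write $X\le Y$ if $\deg_aX\ge\deg_aY$ and $\deg_bX\le\deg_bY$. We write $X\ll Y$ for $\langle X\rangle\ll\langle Y\rangle$.

Here $a,b,c$ are treated as formal letters. In degree $2$ we have $a^2\le ac\le c^2\le bc\le b^2$ and $ac\le ab\le bc$, but $c^2$ and $ab$ are incomparable. This is as it must be: $\langle ab\rangle=3x$ has root $0$, $\langle c^2\rangle=1+4x+x^2$ has roots $-2\pm\sqrt3$, and $N_{\langle ab\rangle}-N_{\langle c^2\rangle}$ is $1$ at $y=-0.1$ and $-1$ at $y=-4$, so neither $ab\ll c^2$ nor $c^2\ll ab$.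

**Theorem 2.** For every $n\ge0$:

$(A_n)$ $\langle X\rangle\in\mathcal R$ for every monomial $X$ of degree $n$, and $X\ll Y$ whenever $X\le Y$ have degree $n$;

$(V_n)$ $v_{n,i}\in\mathcal R$, and $v_{n,i}\ll v_{n,j}$ for $i\le j$;

$(VW_n)$ $v_{n,i}\ll p_{n,j}$ and $v_{n,i}\ll w_{n,j}$ for $i\le j$.

**Proof.** For $n=0$ every polynomial involved equals $1$. Assume the three statements for $n$. Write $p_j,v_j,w_j$ for level $n$ and $p'_j,v'_j,w'_j,t'_j$ for level $n+1$. The plan is to compare level $n$ with level $n+1$ first (Steps 1 and 2), and to deduce the comparisons inside level $n+1$ from that.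

**Step 1: $X\ll aX$ for every monomial $X$ of degree $n$.** The purpose is to pass from degree $n$ to degree $n+1$ by multiplying by $a$; this is where (11) is used. Fix $0\le j\le n$ and consider all monomials containing exactly $j$ letters $b$:
$$Z_r=\langle c^ra^{n-j-r}b^j\rangle,\quad 0\le r\le n-j,\qquad Z_0=p_j,\quad Z_{n-j}=w_j .$$
We first compare the two extreme ones with $p'_j=x\sum_{i<j}v_i+\sum_{i\ge j}w_i$, term by term.

For $p_j$: if $i<j$, then $v_i\ll p_j$ by $(VW_n)$, so $p_j\ll xv_i$ by Lemma 3(b). If $i\ge j$, then $a^{n-j}b^j\le c^{n-i}b^i$, so $p_j\ll w_i$ by $(A_n)$. Lemma 3(c) gives $p'_j\in\mathcal R$ and $p_j\ll p'_j$.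

For $w_j$: if $i<j$, then $v_i\ll w_j$ by $(VW_n)$, so $w_j\ll xv_i$. If $i\ge j$, then $c^{n-j}b^j\le c^{n-i}b^i$, so $w_j\ll w_i$ by $(A_n)$. Hence $w_j\ll p'_j$.

Now the monomials in between. By $(A_n)$, $p_j\ll Z_r\ll w_j$. Lemma 3(e), with $f=p_j$, $z=Z_r$, $g=w_j$, $q=p'_j$, gives $Z_r\ll p'_j$.

Finally let $X=c^ra^{n-j-r}b^j$. Telescoping with $c-a=x$,
$$\langle aX\rangle-p'_j=\langle(c^ra^{n+1-j-r}-a^{n+1-j})b^j\rangle=\sum_{s<r}\langle c^{s}a^{n-j-s}(c-a)b^j\rangle=x\sum_{s<r}Z_s .$$
For $s<r$, $Z_s\ll Z_r$ by $(A_n)$, hence $Z_r\ll xZ_s$. Together with $Z_r\ll p'_j$ and Lemma 3(c): $\langle aX\rangle\in\mathcal R$ and $X\ll aX$.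

**Step 2: $X\ll bX$ for every monomial $X$ of degree $n$.** The purpose is the same statement for $b$, obtained from Step 1 by the symmetry (7). Let $\tilde X$ be $X$ with $a$ and $b$ interchanged, $f=\langle\tilde X\rangle$, $g=\langle a\tilde X\rangle$. By (7), $\langle X\rangle(x)=x^nf(1/x)$ and $\langle bX\rangle(x)=x^{n+1}g(1/x)$. For $x\in\mathbb H$ put $z=1/\bar x=x/|x|^2$, which lies in $\mathbb H$. Then $1/x=\bar z$, so $f(1/x)=\overline{f(z)}$ and $g(1/x)=\overline{g(z)}$. Therefore
$$\omega(\langle X\rangle,\langle bX\rangle)(x)=\operatorname{Im}\big(x^{n+1}\overline{g(z)}\;\overline{x}^{\,n}f(z)\big)=|x|^{2n}\operatorname{Im}\big(x\,f(z)\overline{g(z)}\big)=|x|^{2n+2}\operatorname{Im}\big(z\,f(z)\overline{g(z)}\big),$$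
and the last expression is $|x|^{2n+2}\,\omega(g,xf)(z)$. By Step 1, $f\ll g$, so $g\ll xf$ and this is $\ge0$. Since $\langle X\rangle\in\mathcal R$ by $(A_n)$, Lemma 2 gives $\langle bX\rangle\in\mathcal R$ and $X\ll bX$.

**Step 3: $(A_{n+1})$.** The purpose is to obtain all comparisons between monomials of degree $n+1$. We do this with chains and Lemma 3(d), which requires single moves and one comparison of end points.

Single moves. Let $X$ have degree $n$. We have $\langle cX\rangle=\langle aX\rangle+x\langle X\rangle$. From $X\ll aX$ we get $\langle aX\rangle\ll x\langle X\rangle$, and also $\langle aX\rangle\ll\langle aX\rangle$, so $aX\ll cX$ by Lemma 3(c), with $\langle cX\rangle\in\mathcal R$. Next, $\langle cX\rangle=\langle bX\rangle+\langle X\rangle$ because $c-b=1$. From $X\ll bX$ and $bX\ll bX$ we get $cX\ll bX$. So in degree $n+1$, replacing one $a$ by $c$, or one $c$ by $b$, moves upward in $\ll$. All monomials of degree $n+1$ are of the form $aX$, $bX$ or $cX$, so they are in $\mathcal R$.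

End points: $a^{n+1}\ll b^{n+1}$. By (6) and (4),
$$\langle a^{n+1}\rangle=\langle c^{n+1}-b^{n+1}\rangle=\sum_{i=0}^n\langle c^ib^{n-i}\rangle,\qquad\langle b^{n+1}\rangle=\langle c^{n+1}-a^{n+1}\rangle=x\sum_{i=0}^n\langle c^ia^{n-i}\rangle .$$
For all $i,i'$ we have $c^ia^{n-i}\le c^{i'}b^{n-i'}$, so $c^ia^{n-i}\ll c^{i'}b^{n-i'}$ by $(A_n)$. Lemma 3(c) gives $\sum_i\langle c^ia^{n-i}\rangle\ll\sum_i\langle c^ib^{n-i}\rangle$, and Lemma 3(b) turns this into $\langle a^{n+1}\rangle\ll\langle b^{n+1}\rangle$.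

Chains. Let $X\le Y$ have degree $n+1$. Replace $\deg_aX-\deg_aY$ letters $a$ of $X$ by $c$, and then $\deg_bY-\deg_bX$ letters $c$ by $b$. After the first stage there are $\deg_cX+\deg_aX-\deg_aY$ letters $c$; this number minus $\deg_bY-\deg_bX$ is $\deg_cY\ge0$, so the second stage is possible, and it ends at $Y$. Also $a^{n+1}\le X$ and $Y\le b^{n+1}$, so the same construction connects $a^{n+1}$ to $X$ and $Y$ to $b^{n+1}$. Thus $X$ and $Y$ lie, in this order, on a chain of single moves from $a^{n+1}$ to $b^{n+1}$, and Lemma 3(d) gives $X\ll Y$.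

**Step 4: $(V_{n+1})$.** The purpose is to compare the $v'_j$ among themselves, again by consecutive pairs and end points. Let $0\le j\le n$. By (12), (11), (10) and the definition of $t$,
$$v'_{j+1}=x\sum_{i\le j}v_i+\sum_{i>j}w_i+\sum_{i>j}v_i,\qquad\sum_{i>j}v_i=t'_{j+1}=\sum_{e+l=n-j-1}\langle c^ea^lb^{j+1}\rangle .$$

First, $p_j\ll v'_{j+1}$. For $i\le j$, $v_i\ll p_j$ by $(VW_n)$, so $p_j\ll xv_i$. For $i>j$, $p_j\ll w_i$ by $(A_n)$. And $a^{n-j}b^j\le c^ea^lb^{j+1}$ because $l\le n-j$, so $p_j$ interlaces every summand of $t'_{j+1}$ in the second expression (if $t'_{j+1}=0$ there is nothing to check). Lemma 3(c) gives the claim, and in particular $v'_{j+1}\in\mathcal R$.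

Second, $v_j\ll v'_{j+1}$. For $i\le j$, $v_i\ll v_j$ by $(V_n)$, so $v_j\ll xv_i$. For $i>j$, $v_j\ll w_i$ by $(VW_n)$ and $v_j\ll v_i$ by $(V_n)$.

Third, by (12) and (8), $v'_j-v'_{j+1}=(p'_j-p'_{j+1})+v_j=(1-x)p_j+v_j$. There is a negative term $-xp_j$ here, but bilinearity does not mind: since $-\omega(xp_j,v'_{j+1})=\omega(v'_{j+1},xp_j)$,
$$\omega(v'_j,v'_{j+1})=\omega(v_j,v'_{j+1})+\omega(p_j,v'_{j+1})+\omega(v'_{j+1},xp_j)\ge0 .$$
The last term is $\ge0$ because $p_j\ll v'_{j+1}$ implies $v'_{j+1}\ll xp_j$. As $v'_{j+1}\in\mathcal R$, Lemma 2 gives $v'_j\in\mathcal R$ and $v'_j\ll v'_{j+1}$ for $0\le j\le n$.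

End points. We have $v'_0=p'_0+t'_0$ and $v'_{n+1}=p'_{n+1}=x\,t'_0$. Since $xt'_0=\langle b^{n+1}\rangle\in\mathcal R$, also $t'_0\in\mathcal R$. By $(A_{n+1})$, $p'_0\ll p'_{n+1}=v'_{n+1}$, and $t'_0\ll xt'_0=v'_{n+1}$ by Lemma 3(a). So $v'_0\ll v'_{n+1}$ by Lemma 3(c). Lemma 3(d) gives $(V_{n+1})$.

**Step 5: $(VW_{n+1})$.** The purpose is to restore the last ingredient, the comparison of $v'_i$ with $p'_j$ and $w'_j$. Let $0\le i\le j\le n+1$. Since $a^{n+1-i}b^i\le a^{n+1-j}b^j$ and $a^{n+1-i}b^i\le c^{n+1-j}b^j$, $(A_{n+1})$ gives $p'_i\ll p'_j$ and $p'_i\ll w'_j$. As $v'_i=p'_i+t'_i$, it remains to show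
$$\omega(t'_i,p'_j)\ge0\qquad\text{and}\qquad\omega(t'_i,w'_j)\ge0 ;$$
then $\omega(v'_i,p'_j)\ge0$ and $\omega(v'_i,w'_j)\ge0$, and all these polynomials are in $\mathcal R$, so Lemma 1 finishes. If $i=n+1$, then $t'_i=0$. Let $i\le n$. There are two kinds of terms on the right.

The terms $w_l$ with $j\le l\le n$: $t'_i$ is the sum of the $\langle c^ea^mb^i\rangle$ with $e+m=n-i$, and $c^ea^mb^i\le c^{n-l}b^l$ since $l\ge i$. So $\omega(t'_i,w_l)\ge0$ by $(A_n)$.

The terms with a factor $x$: we show that $\omega\big(t'_i,\,x\sum_{l<q}v_l\big)\ge0$ for $i\le q\le n+1$. Put $\alpha=\sum_{l<i}v_l$, $\beta=\sum_{i\le l<q}v_l$, $\gamma=\sum_{l\ge q}v_l$. By $(V_n)$ and Lemma 3(c) these are in $\mathcal R\cup\{0\}$, and $\alpha\ll\beta$, $\alpha\ll\gamma$, $\beta\ll\gamma$. By (10), $t'_i=\beta+\gamma$, so the quantity equals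
$$\omega(\beta,x\alpha)+\omega(\gamma,x\alpha)+\omega(\beta,x\beta)+\omega(\gamma,x\beta)\ge0$$
by Lemma 3(a),(b); terms containing $0$ vanish.

With $q=j$, formula (11) for $p'_j$ gives $\omega(t'_i,p'_j)\ge0$. With $q=n+1$, formula (13) for $w'_j$ gives $\omega(t'_i,w'_j)\ge0$. This completes the induction. $\square$

## Theorem 1 and the conjecture

**Proof of Theorem 1.** The first claim is (5), together with the nonnegativity of the coefficients of $p_{d,k}$ noted after (13). For $i\le j$ we have $a^{d-i}b^i\le a^{d-j}b^j$, so $p_{d,i}\ll p_{d,j}$ by $(A_d)$. Let $h_k(\Delta)\ge0$ for all $k$. Then $h(\mathrm{sd}_{\mathcal A}(\Delta),x)=\sum_kh_k(\Delta)p_{d,k}$ has nonnegative coefficients and is nonzero since $h_0(\Delta)=1$. Because $p_{d,0}\ll p_{d,k}$ for all $k$, and $\ll$ is unaffected by positive factors, Lemma 3(c), applied to the terms with $h_k(\Delta)>0$, gives $p_{d,0}\ll h(\mathrm{sd}_{\mathcal A}(\Delta),x)$. In particular this polynomial is real-rooted, which proves the conjecture.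 $\square$

## Interlacing between different complexes, and the hypothesis $h(\Delta)\ge 0$

The proof gives more than real-rootedness.

**Theorem 3.**

(i) For all real $c_0,\dots,c_d\ge0$, $\sum_kc_kp_{d,k}(x)$ is real-rooted with all roots $\le0$ (or zero).

(ii) Let $\Delta,\Gamma$ be $(d-1)$-dimensional complexes with nonnegative $h$-vectors satisfying $h_i(\Delta)h_j(\Gamma)\ge h_j(\Delta)h_i(\Gamma)$ for all $i<j$. Then $h(\mathrm{sd}_{\mathcal A}(\Delta),x)\ll h(\mathrm{sd}_{\mathcal A}(\Gamma),x)$.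

(iii) If $h(\Delta)\ge0$ and $\sigma$ denotes the $(d-1)$-simplex, then
$$h(\mathrm{sd}_{\mathcal A}(\sigma),x)\ll h(\mathrm{sd}_{\mathcal A}(\Delta),x)\ll x^d\,h(\mathrm{sd}_{\mathcal A}(\sigma),1/x).$$

(iv) $p_{d,k}\ll p_{d+1,k}$ and $p_{d,k}\ll p_{d+1,k+1}$ for $0\le k\le d$. More generally $(A_n)$ holds for the whole family $\langle c^ia^jb^k\rangle$, $i+j+k=n$.

(v) The hypothesis $h(\Delta)\ge0$ cannot be omitted. For $\Delta$ the disjoint union of two $2$-simplices, $h(\Delta)=(1,3,-3,1)$ and $h(\mathrm{sd}_{\mathcal A}(\Delta),x)=1+21x+3x^2+x^3$ is not real-rooted.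

In (i), "or zero" refers to the zero polynomial, which arises when all $c_k=0$.

**Proof.** (i) If some $c_k>0$, let $m$ be the least such index. Then $p_{d,m}\ll p_{d,k}$ for all $k\ge m$, so $p_{d,m}\ll\sum_kc_kp_{d,k}$ by Lemma 3(c), and the sum is in $\mathcal R$.

(ii) Both polynomials are in $\mathcal R$ by (i), since $h_0=1$. Write $c_i=h_i(\Delta)$ and $e_j=h_j(\Gamma)$. In $\omega(\sum_ic_ip_{d,i},\sum_je_jp_{d,j})=\sum_{i,j}c_ie_j\,\omega(p_{d,i},p_{d,j})$ the diagonal terms vanish, and by antisymmetry the terms $(i,j)$ and $(j,i)$ combine to give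
$$\sum_{i<j}(c_ie_j-c_je_i)\,\omega(p_{d,i},p_{d,j})\ge0 .$$
Apply Lemma 1.

(iii) The simplex has $h(\sigma,x)=\sum_i\binom dix^i(1-x)^{d-i}=1$, so $h(\mathrm{sd}_{\mathcal A}(\sigma),x)=p_{d,0}=\langle a^d\rangle$. By (7), $x^dp_{d,0}(1/x)=\langle b^d\rangle=p_{d,d}$. Since $p_{d,0}\ll p_{d,k}\ll p_{d,d}$ for all $k$, Lemma 3(c) gives both relations.

(iv) The first two relations are Steps 1 and 2 for $X=a^{d-k}b^k$, since $\langle aX\rangle=p_{d+1,k}$ and $\langle bX\rangle=p_{d+1,k+1}$. The general statement is part of Theorem 2.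

(v) The polynomial $p_{3,0}=1+9x+3x^2$ was computed from (11), and, independently, by counting faces in the first section. For the disjoint union of two triangles only $f_{-1}$ must be corrected, so $h(\Delta,x)=2-(1-x)^3=1+3x-3x^2+x^3$ and $h(\mathrm{sd}_{\mathcal A}(\Delta),x)=2(1+9x+3x^2)-(1-x)^3=1+21x+3x^2+x^3$. As shown in the first section, its derivative $3x^2+6x+21$ has no real zero, so the cubic has exactly one real root, counted with multiplicity. $\square$

As an illustration of (iii), glue two triangles along an edge. Then $f=(1,4,5,2)$, $h(\Delta)=(1,1,0,0)$, and the theorem says that $p_{3,0}+p_{3,1}=1+17x+8x^2$ is interlaced from below by $1+9x+3x^2$ and from above by $3x+9x^2+x^3$. Numerically the roots are about $-0.061,-2.064$ for the middle polynomial, $-0.116,-2.884$ for the lower one and $0,-0.347,-8.653$ for the upper one. Indeed $-0.061\ge-0.116\ge-2.064\ge-2.884$ and $0\ge-0.061\ge-0.347\ge-2.064\ge-8.653$.
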